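\title{A maximal smooth Hardy field that is not a maximal Hardy field}

\begin{abstract}
We show in ZFC that some maximal $\mathcal C^\infty$-Hardy field is properly contained in a Hardy field. We construct a set $A$ of analytic germs and a germ $f$ that is not smooth such that $f$ can be adjoined to every Hardy field containing $A$. The proof plays two facts against each other. Over a bounded Hardy field, a differentially transcendental germ can be perturbed freely. In an unbounded Hardy field, limits are unique and can be adjoined. A recursion whose length is the bounding number $\mathfrak b$ passes from the first situation to the second. We also show that if $\mathfrak b=2^{\aleph_0}$, then some maximal $\mathcal C^\infty$-Hardy fields are maximal Hardy fields.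
\end{abstract}

\section{Introduction}\label{sec:intro}

Two real-valued functions defined on half-lines $(a,+\infty)$ have the same \emph{germ} at $+\infty$ if they agree on some half-line. A \emph{Hardy field} is a subfield $H$ of the ring of germs at $+\infty$ of real-valued differentiable functions on intervals $(a,+\infty)$, $a\in\mathbb R$, such that $H$ is closed under differentiation. A nonzero element of $H$ has an inverse in $H$, so it has no zeros on some half-line and its sign is eventually constant. Thus any two elements of $H$ are comparable near $+\infty$: a Hardy field is a scale of orders of growth, free of oscillation, in which one can add, multiply, divide and differentiate. The fields $\mathbb Q$, $\mathbb R(x)$ and $\mathbb R(x,e^x)$ are Hardy fields, since a nonzero polynomial in $x$ and $e^x$ is asymptotic to one of its terms $cx^ie^{jx}$. The germ of $\sin x$ lies in no Hardy field.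

How smooth are the elements of a Hardy field? Let $\mathcal C^{<\infty}$ be the ring of germs $f$ such that for each $k$ the germ $f$ is of class $C^k$ on some half-line $(a_k,+\infty)$, and let $\mathcal C^\infty$ and $\mathcal C^\omega$ be the rings of germs of smooth and of real analytic functions on half-lines. Then $\mathcal C^\omega\subseteq\mathcal C^\infty\subseteq\mathcal C^{<\infty}$. All derivatives of an element of a Hardy field are again germs of differentiable functions, so every Hardy field is contained in $\mathcal C^{<\infty}$. The definition does not give more, because the $a_k$ may be forced to tend to $+\infty$. For $r\in\{\infty,\omega\}$, a \emph{$\mathcal C^r$-Hardy field} is a Hardy field contained in $\mathcal C^r$. A \emph{maximal Hardy field} is a Hardy field not properly contained in any Hardy field, and a \emph{maximal $\mathcal C^r$-Hardy field} is a $\mathcal C^r$-Hardy field not properly contained in any $\mathcal C^r$-Hardy field. The following question comes from Aschenbrenner, van den Dries and van der Hoeven \cite{ADH}, and was posed as open even under the continuum hypothesis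 CH.

\begin{quote}
\emph{Is every maximal $\mathcal C^\infty$-Hardy field a maximal Hardy field?}
\end{quote}

There is a good reason to guess that the answer is yes. Let $M$ be a $\mathcal C^\infty$-Hardy field and let $f\notin\mathcal C^\infty$ lie in a Hardy field extension of $M$. Solutions of algebraic differential equations with smooth coefficients are smooth when they lie in a Hardy field (Theorem~\ref{thm:C}(i) below), so $f$ satisfies no such equation over $M$. That $f$ generates a Hardy field over $M$ then means only that $P(f)$ is eventually nonvanishing for every nonzero differential polynomial $P$ over $M$. Each such condition survives a small perturbation of $f$, and $f$ can be approximated, with all its derivatives, by an analytic germ $h$ to within any positive continuous error. One expects that $h$ can be adjoined to $M$ in place of $f$, so that $M$ was not maximal among $\mathcal C^\infty$-Hardy fields. The weak point is the word ``small'': one error must serve all $P$ at once, and there may be no positive continuous germ below all the positive elements of $M$. The answer is in fact no, and neither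 CH nor any other axiom beyond ZFC is needed.

\begin{theorem}\label{thm:A}
There are a set $A\subseteq\mathcal C^\omega$ contained in a $\mathcal C^\omega$-Hardy field and a germ $f\in\mathcal C^{<\infty}\setminus\mathcal C^\infty$ such that for every Hardy field $M\supseteq A$, the set $M\cup\{f\}$ is contained in a Hardy field. Hence no maximal $\mathcal C^\infty$-Hardy field containing $A$ (and such fields exist) is a maximal Hardy field.
\end{theorem}

The theorem is a special case of a more general statement, for which we need three notions. Equalities and inequalities between germs are always meant to hold eventually, that is, on some half-line. A set $S$ of germs of continuous functions is \emph{bounded} if there is a continuous germ $\varphi$ with $|s|\le\varphi$ for all $s\in S$; the half-line may depend on $s$. For example, $\mathbb R(x)$ is bounded by $e^x$. For $g,g'\colon\mathbb N\to\mathbb N$ write $g\le^*g'$ if $g(n)\le g'(n)$ for all but finitely many $n$. The cardinal $\mathfrak b$ is the least cardinality of a set of functions $\mathbb N\to\mathbb N$ that has no upper bound for $\le^*$. Finally,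 for a Hardy field $M$ put $M^{>0}=\{g\in M:g>0\}$ and define the \emph{closure}
\[
\operatorname{cl}(M)=\bigl\{f\in\mathcal C^{<\infty}:\ \forall\varphi\in M^{>0}\ \forall k\ \exists h\in M:\ |(f-h)^{(i)}|\le\varphi\ \text{ for } i=0,\dots,k\bigr\}.
\]
It contains $M$ and consists of the germs that elements of $M$ approximate, with derivatives, to every accuracy that $M$ itself can express.

\begin{theorem}\label{thm:B}
Let $F$ be a bounded Hardy field (for example, any Hardy field with $|F|<\mathfrak b$), and let $S\subseteq F$ with $|S|\le\mathfrak b$. There is a set $A\subseteq\mathcal C^\omega$ such that $F\cup A$ lies in a Hardy field, and such that for every Hardy field $M\supseteq A$ we have $S\subseteq\operatorname{cl}(M)$ and $\operatorname{cl}(M)$ is contained in a Hardy field. In particular, $S$ is contained in every maximal Hardy field containing $A$; and for $r\in\{\infty,\omega\}$ there is a maximal $\mathcal C^r$-Hardy field $M\supseteq F\cap\mathcal C^r$ such that $M\cup S$ lies in a Hardy field. Also, some maximal $\mathcal C^\omega$-Hardy field is not a maximal $\mathcal C^\infty$-Hardy field.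
\end{theorem}

The guess above is not wrong for every field. The last theorem makes its first step precise and shows that its second step, run in the opposite direction, produces maximal Hardy fields that are smooth.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(i)] If $K$ is a $\mathcal C^\infty$-Hardy field and $f\notin\mathcal C^\infty$ lies in a Hardy field extension of $K$, then $f$ is differentially transcendental over $K$.
\item[(ii)] If $\mathfrak b=2^{\aleph_0}$ (for example, under CH or Martin's axiom MA), then every $\mathcal C^\infty$-Hardy field of cardinality $<2^{\aleph_0}$ extends to a maximal $\mathcal C^\infty$-Hardy field that is a maximal Hardy field. So under $\mathfrak b=2^{\aleph_0}$ both kinds of maximal $\mathcal C^\infty$-Hardy fields exist.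
\end{enumerate}
\end{theorem}

We do not decide whether ZFC alone proves the existence of a maximal $\mathcal C^\infty$-Hardy field that is a maximal Hardy field.

After the preliminaries in Section~\ref{sec:prelim}, Section~\ref{sec:model} shows the mechanism of Theorem~\ref{thm:A} on the germ $e^{1/x}$. Section~\ref{sec:closure} treats unbounded Hardy fields, Sections~\ref{sec:fast} and~\ref{sec:perturb} treat bounded ones, and Section~\ref{sec:main} combines the two to prove Theorems~\ref{thm:A} and~\ref{thm:B}. Section~\ref{sec:C} proves Theorem~\ref{thm:C}.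

\section{Hardy fields, bounds, and the cardinal $\mathfrak b$}\label{sec:prelim}

For germs, $g\neq0$ means that $g$ is not the zero germ, and $g\sim h$ means $g/h\to1$. If $t_n\to\infty$, the values $g(t_n)$ of a germ $g$ are defined up to finitely many $n$, which is all we use. For a Hardy field $H$ let $H^{\neq}=H\setminus\{0\}$.

\subsection*{Basic properties}
Let $H$ be a Hardy field. It contains $\mathbb Q$. Since every $g\in H^{\neq}$ has eventually constant sign, $H$ is an ordered field, and $|g|$ and $\min(g,h)$ lie in $H$ for $g,h\in H$. Every $g\in H$ is eventually monotone, by the sign of $g'$. Two further consequences are used often.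
\begin{enumerate}
\item[(H1)] \emph{If $g,h\in H$ and $g(t_n)<h(t_n)$ along some sequence $t_n\to\infty$, then $g<h$ eventually.} Indeed $h-g$ is neither eventually zero nor eventually negative.
\item[(H2)] \emph{For $r\in\{\infty,\omega\}$, $H\cap\mathcal C^r$ is a $\mathcal C^r$-Hardy field.} Indeed $\mathcal C^r$ is a ring closed under differentiation, and it contains $1/g$ when $g\in\mathcal C^r$ is eventually nonvanishing.
\end{enumerate}
The union of a nonempty chain of Hardy fields is a Hardy field, and the same holds for $\mathcal C^r$-Hardy fields. By Zorn's lemma, every $\mathcal C^r$-Hardy field is contained in a maximal $\mathcal C^r$-Hardy field.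

\subsection*{Adjoining a germ}
Let $K$ be a Hardy field. The ring $K\{Y\}=K[Y,Y',Y'',\dots]$ of \emph{differential polynomials} is the polynomial ring over $K$ in indeterminates $Y^{(i)}$, $i\ge0$. For $P\in K\{Y\}$ and $a\in\mathcal C^{<\infty}$, the germ $P(a)$ is obtained by substituting $a^{(i)}$ for $Y^{(i)}$, and $K\{a\}=\{P(a):P\in K\{Y\}\}$ is a subring of $\mathcal C^{<\infty}$ closed under differentiation. The germ $a$ is \emph{differentially transcendental} over $K$ if $P(a)\neq0$ for all $P\neq0$, and \emph{differentially algebraic} over $K$ otherwise.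

\begin{lemma}\label{lem:frac}
Let $R\subseteq\mathcal C^{<\infty}$ be a subring closed under differentiation in which every nonzero element is eventually nonvanishing. Then $\operatorname{Frac}R=\{p/q:p,q\in R,\ q\neq0\}$ is a Hardy field. In particular, if every nonzero element of $K\{a\}$ is eventually nonvanishing, then $K\langle a\rangle:=\operatorname{Frac}K\{a\}$ is the smallest Hardy field containing $K$ and $a$.
\end{lemma}

\begin{proof}
The quotients $p/q$ are germs in $\mathcal C^{<\infty}$. A product of eventually nonvanishing germs is eventually nonvanishing, so the quotients form a ring, in which $p/q\neq0$ has the inverse $q/p$; and $(p/q)'=(p'q-pq')/q^2$. A Hardy field containing $K$ and $a$ contains $K\{a\}$ and its quotients.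
\end{proof}

We say ``$K\langle a\rangle$ is a Hardy field'' when the hypothesis on $K\{a\}$ holds. This is the case whenever $K\cup\{a\}$ lies in some Hardy field. Then $|K\langle a\rangle|\le\max(|K|,\aleph_0)$, and if $K\cup\{a\}\subseteq\mathcal C^r$, then $K\langle a\rangle\subseteq\mathcal C^r$ by (H2) and minimality.

\subsection*{Bounds and minorants}
A \emph{minorant} of a Hardy field $L$ is a continuous germ $\eta>0$ with $\eta\le|g|$ for all $g\in L^{\neq}$. If $\varphi$ bounds $L$, then $\varphi\ge1$, and applying the bound to $1/g$ shows that $1/\varphi$ is a minorant. Conversely, $1/\eta$ bounds $L$ if $\eta$ is a minorant. So \emph{$L$ is bounded if and only if it has a minorant}. For a continuous germ $\eta>0$, we call $\delta\in\mathcal C^{<\infty}$ \emph{$\eta$-small} if $|\delta^{(i)}|\le\eta$ eventually for every $i\ge0$; the half-line may depend on $i$. A sum of two $\eta/2$-small germs is $\eta$-small.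

The cardinal $\mathfrak b$ satisfies $\aleph_0<\mathfrak b\le2^{\aleph_0}$: countably many functions $g_0,g_1,\dots$ are bounded by $n\mapsto\max_{k\le n}g_k(n)$, and the set of all functions $\mathbb N\to\mathbb N$ is unbounded. So CH implies $\mathfrak b=2^{\aleph_0}$. It is a standard fact of set theory that MA does too; we mention it only as an instance of the hypothesis of Theorem~\ref{thm:C}(ii). As usual, we identify $\mathfrak b$ with the least ordinal of its cardinality. The next lemma says that $\mathfrak b$ is the exact threshold for boundedness of sets of continuous germs.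

\begin{lemma}\label{lem:b}
\begin{enumerate}
\item[(a)] Every set $S$ of continuous germs with $|S|<\mathfrak b$ is bounded. A union of fewer than $\mathfrak b$ bounded sets is bounded.
\item[(b)] There is an unbounded family $(u_\alpha)_{\alpha<\mathfrak b}$ of continuous functions $[0,\infty)\to[1,\infty)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $s\in S$ fix a continuous representative and put $s^*(n)=\lceil\max_{[n,n+1]}|s|\rceil$ for large $n$, and $s^*(n)=0$ otherwise. Take $g$ with $s^*\le^*g$ for all $s\in S$. The piecewise linear function $\varphi$ with $\varphi(n)=\max(g(n-1),g(n))$ for $n\ge1$ satisfies $\varphi\ge g(n)$ on $[n,n+1]$, so it bounds $S$. For the second statement, choose a bound for each set and bound the set of these bounds.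

(b) Let $(g_\alpha)_{\alpha<\mathfrak b}$ be unbounded for $\le^*$, and let $u_\alpha$ be piecewise linear with $u_\alpha(n)=g_\alpha(n)+1$. If $\varphi$ bounded all $u_\alpha$, then $n\mapsto\lceil\varphi(n)\rceil$, defined for large $n$, would bound all $g_\alpha$.
\end{proof}

\subsection*{Small bumps}
All irregular germs in this paper are sums of bumps that march off to infinity.

\begin{lemma}\label{lem:bumps}
Let $\eta>0$ be a continuous germ, and for each $n$ let $\theta_n\colon\mathbb R\to\mathbb R$ be of class $C^n$ and vanish outside $[2n,2n+1]$. There are $n_0$ and reals $c_n>0$ $(n\ge n_0)$ such that, for every choice of signs, $\rho=\sum_{n\ge n_0}\pm c_n\theta_n$ lies in $\mathcal C^{<\infty}$ and is $\eta$-small. If all $\theta_n$ are smooth, then $\rho\in\mathcal C^\infty$.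
\end{lemma}

\begin{proof}
Let $\eta$ be continuous and positive on $[2n_0,\infty)$, and choose $c_n>0$ with $c_n\sup|\theta_n^{(i)}|\le\min_{[2n,2n+1]}\eta$ for all $i\le n$. Every point has a neighborhood that meets at most one interval $[2n,2n+1]$. For $k\ge n_0$, only the terms with $n\ge k$ are nonzero on $(2k-1,\infty)$. So $\rho$ is $C^k$ there, smooth if all $\theta_n$ are, and $|\rho^{(i)}|\le\eta$ on $[2k,\infty)$ for $i\le k$.
\end{proof}

\section{A model: $e^{1/x}$ and its Taylor polynomials}\label{sec:model}

To prove Theorem~\ref{thm:A} we want a set $A$ of approximants of $f$ that keeps $f$ in $\operatorname{cl}(M)$ for \emph{every} Hardy field $M\supseteq A$, although a larger $M$ demands a finer approximation. A countable example shows how this can work, and why a countable $A$ is too short.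

Let $f=e^{1/x}$, and put
\[
h_n=\sum_{k\le n}\frac{x^{-k}}{k!},\qquad \varepsilon_n=f-h_n=\sum_{k>n}\frac{x^{-k}}{k!},\qquad d_n=h_{n+1}-h_n=\frac{x^{-n-1}}{(n+1)!}.
\]
We have $d_n\le\varepsilon_n$ and $\varepsilon_n\sim d_n$, so
\begin{equation}\label{eq:model1}
\tfrac12\varepsilon_n\le d_n\le\varepsilon_n .
\end{equation}
If $a$ is an entire function, then $(x^{-m}a(1/x))'=x^{-m-1}b(1/x)$ with $b(t)=-ma(t)-ta'(t)$ entire. Since $\varepsilon_{n+1}=x^{-n-2}a(1/x)$ for some entire $a$, all derivatives of $\varepsilon_{n+1}$ are $O(x^{-n-2})$, while $\varepsilon_n\ge d_n$. Hence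
\begin{equation}\label{eq:model2}
\varepsilon_{n+1}\text{ is }\varepsilon_n\text{-small.}
\end{equation}

Now let $M$ be any Hardy field containing all $h_n$, and let $\varphi\in M^{>0}$. We do not assume $f\in M$, so the error $\varepsilon_n$ is not known to be comparable with $\varphi$. But $d_n\in M$, and by \eqref{eq:model1} it has the size of $\varepsilon_n$. Suppose that, for some $n$, the inequality $\varepsilon_n<\varphi/2$ holds merely along a sequence $t_k\to\infty$. Then $d_n(t_k)<\varphi(t_k)/2$, so $d_n<\varphi/2$ eventually by (H1), so $\varepsilon_n\le2d_n\le\varphi$, and by \eqref{eq:model2} the germ $f-h_{n+1}$ is $\varphi$-small. In words: \emph{the difference of two approximants is a proxy in $M$ for the error, and the Hardy field $M$ turns ``infinitely often'' into ``eventually''.} For $M=\mathbb Q(x)$, every $\varphi\in M^{>0}$ exceeds some $x^{-m}$, a suitable $n$ always exists, and $f\in\operatorname{cl}(\mathbb Q(x))$.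

Two things go wrong. First, for $M=\mathbb R(x,e^x)$ and $\varphi=e^{-x}$ we have $\varepsilon_n\ge\varphi$ for all $n$, so the $h_n$ no longer approximate $f$ well enough. Second, $\operatorname{cl}(\mathbb Q(x))$ lies in no Hardy field, since it contains $e^{-x}\sin x$: take $h=0$ and note $|(e^{-x}\sin x)^{(i)}|\le2^ie^{-x}\le x^{-m}$. Both failures have the same cause, namely that a positive continuous germ lies below all the $\varepsilon_n$. By Lemma~\ref{lem:b}(a), applied to the reciprocals, this happens for every family of fewer than $\mathfrak b$ positive errors. We shall therefore build approximants $h_\beta$, $\beta<\mathfrak b$, with the analogues of \eqref{eq:model1} and \eqref{eq:model2} and with errors $\varepsilon_\beta$ whose reciprocals form an unbounded family. Then no $\varphi$ lies below all errors, which repairs the first failure, and every $M$ containing the $h_\beta$ is unbounded, which by the next section repairs the second.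

\section{The closure of an unbounded Hardy field}\label{sec:closure}

An unbounded Hardy field $M$ has no minorant. The next lemma strengthens this: not even along a single sequence of points can the positive elements of $M$ be kept away from zero. Monotonicity is what carries a bound from a sequence to a half-line.

\begin{lemma}\label{lem:seq}
Let $M$ be an unbounded Hardy field, $t_n\to\infty$ and $c_n>0$. Then some $\varphi\in M^{>0}$ satisfies $\varphi(t_n)<c_n$ for infinitely many $n$.
\end{lemma}

\begin{proof}
Suppose not: for each $\varphi\in M^{>0}$ we have $\varphi(t_n)\ge c_n$ for all large $n$. This persists for subsequences, so we may assume that $(t_n)$ is strictly increasing. Taking $\varphi=1/g$ we get $g(t_n)\le1/c_n$ for all large $n$, for each $g\in M^{>0}$. Fix a continuous function $\varphi_0$ with $\varphi_0\ge1/c_{n+1}$ on $[t_n,t_{n+1}]$ for all $n$. If $g\in M^{>0}$ is eventually nondecreasing, then for large $n$ we have $g\le g(t_{n+1})\le1/c_{n+1}\le\varphi_0$ on $[t_n,t_{n+1}]$, so $g\le\varphi_0$. For arbitrary $g\in M^{\neq}$, the germ $|g|\in M^{>0}$ is eventually monotone. If it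 is nondecreasing, then $|g|\le\varphi_0$. If it is nonincreasing, then $|g|\le N$ for some positive integer $N$, and $N$ is a nondecreasing element of $M^{>0}$, so $|g|\le N\le\varphi_0$. Thus $\varphi_0$ bounds $M$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:closure}
Let $M$ be an unbounded Hardy field. Then $\operatorname{cl}(M)$ is a ring closed under differentiation whose nonzero elements are eventually nonvanishing. So $\operatorname{Frac}\operatorname{cl}(M)$ is a Hardy field containing $\operatorname{cl}(M)\supseteq M$. In particular, an unbounded maximal Hardy field $M$ satisfies $\operatorname{cl}(M)=M$.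
\end{proposition}

\begin{proof}
Let $f,g\in\operatorname{cl}(M)$, and let $\varphi\in M^{>0}$ and $k$ be given. If $h,l\in M$ approximate $f,g$ within $\varphi/2$ up to order $k$, then $h-l$ approximates $f-g$ within $\varphi$ up to order $k$. If $h$ approximates $f$ within $\varphi$ up to order $k+1$, then $h'$ approximates $f'$ within $\varphi$ up to order $k$.

\emph{Products.} Take $h_0,l_0\in M$ approximating $f,g$ within $1$ up to order $k$, and put $B=2+\sum_{i\le k}(|h_0^{(i)}|+|l_0^{(i)}|)\in M$. Then $|f^{(i)}|,|g^{(i)}|\le B-1$ for $i\le k$. Let $\theta=\min(1,\varphi/(2^{k+1}B))\in M^{>0}$ and take $h,l\in M$ with $|(f-h)^{(i)}|,|(g-l)^{(i)}|\le\theta$ for $i\le k$. Then $|h^{(i)}|\le B$ for $i\le k$. From $fg-hl=(f-h)g+h(g-l)$ and Leibniz's rule we get $|(fg-hl)^{(i)}|\le2^i\theta B+2^iB\theta\le\varphi$ for $i\le k$.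

\emph{Zeros.} Suppose that $f\in\operatorname{cl}(M)$ is not eventually zero but has zeros $t_n\to\infty$. Replacing $f$ by $-f$ if necessary, we find $s_n\to\infty$ with $f(s_n)>0$. By Lemma~\ref{lem:seq} there is $\varphi\in M^{>0}$ with $\varphi(s_n)<f(s_n)/2$ for infinitely many $n$. Take $h\in M$ with $|f-h|\le\varphi$. For infinitely many $n$ we have $h(s_n)\ge f(s_n)-\varphi(s_n)>\varphi(s_n)$, so $h>\varphi$ eventually by (H1). But $h(t_n)\le f(t_n)+\varphi(t_n)=\varphi(t_n)$ for all large $n$, a contradiction.

The remaining statements follow from Lemma~\ref{lem:frac} and maximality.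
\end{proof}

\begin{remark}\label{rem:closure}
Unboundedness is used only for the zeros, and it is necessary. If $M$ has a minorant $\eta$, apply Lemma~\ref{lem:bumps} to nonzero smooth bumps. The resulting $\rho$ is $\varphi$-small for all $\varphi\in M^{>0}$, so $\rho\in\operatorname{cl}(M)$, and $\rho\neq0$ vanishes on the intervals $[2n+1,2n+2]$. The derivatives in the definition of $\operatorname{cl}(M)$ serve only to make it closed under differentiation.
\end{remark}

\begin{remark}\label{rem:unique}
Lemma~\ref{lem:seq} also shows where the guess of the introduction breaks down. Let $M$ be unbounded and $f\in\operatorname{cl}(M)$, and let $g$ be a continuous germ such that $a\le f\le b$ implies $a\le g\le b$ for $a,b\in M$. Given $\varphi\in M^{>0}$, take $h\in M$ with $h-\varphi\le f\le h+\varphi$; then $|f-g|\le2\varphi$. If $f(t_n)\neq g(t_n)$ for some $t_n\to\infty$, the lemma with $c_n=|f(t_n)-g(t_n)|/2$ gives a contradiction. So $g=f$: no other germ, smooth or not, can take the place of $f$ over $M$.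
\end{remark}

\section{Adjoining a very fast germ to a bounded Hardy field}\label{sec:fast}

The errors $\varepsilon_\beta$ will be perturbations of $1/y$, where $y$ grows faster than the bounded Hardy field $K$ built so far and faster than a prescribed germ. We must make sure that $K\langle y\rangle$ is a Hardy field, that is, control the zeros of $P(y)$ for all $P\in K\{Y\}$. The derivatives $y,y',y'',\dots$ are poor coordinates for this, because they interact: for $y=e^{e^x}$ we have $yy''-(y')^2-yy'=0$. Better coordinates are the iterated logarithmic derivatives $y_0=y$, $y_{n+1}=y_n'/y_n$. In the example, $y_1=e^x$ and $y_2=1$, and the differential equation just says $y_2=1$. If instead every $y_n$ dominates $K$ and all powers of $y_{n+1}$, then a polynomial in the $y_n$ over $K$ has a dominant term and no cancellation can occur. In terms of $z_n=\log y_n$ we need a solution of the infinite system $z_n'=e^{z_{n+1}}$ with all $z_n$ large and $z_n$ much larger than $z_{n+1}$.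

\begin{lemma}\label{lem:z}
Let $u\colon[0,\infty)\to[9,\infty)$ be continuous and nondecreasing with $u\to\infty$. There are germs $z_n\in\mathcal C^{<\infty}$ $(n\ge0)$ such that for each $n$, eventually,
\[
z_n'=e^{z_{n+1}},\qquad z_n\ge u,\qquad z_n\ge z_{n+1}^2 .
\]
\end{lemma}

The system has no last equation from which to start integrating. But each equation has to hold only eventually, so on $[j,j+1]$ we impose only the equations for $z_0,\dots,z_j$, and $z_{j+1}$ is a free control. We use it to prepare a large starting value $z_{j+1}(j+1)$ for the next interval, under the constraint $z_{j+1}\le\sqrt{z_j}$. The constraint leaves enough room: the extreme choice gives the equation $p'=e^{\sqrt p}$, whose solution starting at a value $\ge9$ passes every height in time less than $1$. We slow it down so that it reaches the desired height exactly at time $j+1$.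

\begin{proof}
\emph{The control.} Let $\zeta_0=u(1)$. Given $\zeta_j\ge u(j+1)\ge9$, choose $Z_j>\zeta_j$ with $\zeta_{j+1}:=\sqrt{Z_j}\ge u(j+2)$. For $s\ge0$ let $v_s(z)=\sqrt z-s(Z_j-z)$ on $[\zeta_j,Z_j]$ and $I(s)=\int_{\zeta_j}^{Z_j}e^{-v_s(z)}\,dz$, the time that a solution of $p'=e^{v_s(p)}$ needs to climb from $\zeta_j$ to $Z_j$. The function $I$ is continuous, $I(s)\to\infty$ as $s\to\infty$, and
\[
I(0)<\int_9^\infty e^{-\sqrt z}\,dz=\int_3^\infty2te^{-t}\,dt=8e^{-3}<1 .
\]
Fix $s$ with $I(s)=1$ and write $w_j=v_s$. Let $p_j\colon[j,j+1]\to[\zeta_j,Z_j]$ be the inverse of the increasing $C^1$ bijection $z\mapsto j+\int_{\zeta_j}^ze^{-w_j}$, and let $q_j=w_j\circ p_j$. Then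
\[
p_j'=e^{q_j},\qquad p_j(j)=\zeta_j,\qquad q_j\le\sqrt{p_j},\qquad q_j(j+1)=w_j(Z_j)=\zeta_{j+1}.
\]

\emph{The functions $z_n$.} Recursively in $j$, define $z_0,\dots,z_{j+1}$ on $[j,j+1]$ by $z_{j+1}=q_j$, $z_j=p_j$, and, for $n=j-1,\dots,0$,
\[
z_n(x)=z_n(j)+\int_j^xe^{z_{n+1}},
\]
with $z_n(j)$ taken from the previous interval. The pieces fit continuously at $x=j$: for $n<j$ by definition, and for $n=j\ge1$ because $q_{j-1}(j)=\zeta_j=p_j(j)$. So $z_{n+1}$ is continuous on $[n,\infty)$, and $z_n(x)=\zeta_n+\int_n^xe^{z_{n+1}}$ on $[n,\infty)$. Hence on $[n,\infty)$ the function $z_n$ is $C^1$ with $z_n'=e^{z_{n+1}}$, it is increasing, and $z_n\ge\zeta_n\ge9$. By induction on $k\ge1$, for all $n$ at once, $z_n$ is $C^k$ on $[n+k-1,\infty)$: if $z_{n+1}$ is $C^{k}$ on $[n+k,\infty)$, then so is $z_n'$. Thus $z_n\in\mathcal C^{<\infty}$.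

\emph{Claim: $z_{n+1}\le\sqrt{z_n}$ on $[j,j+1]$ for all $n\le j$.} We use induction on $j$, and for fixed $j$ downward induction on $n$. For $n=j$ the claim is $q_j\le\sqrt{p_j}$. Let $n<j$. Then $z_{n+1}$ is $C^1$ and $\ge9$ on $[j,j+1]$. Put $D=z_n-z_{n+1}^2$. The claim on $[j-1,j]$ gives $D(j)\ge0$, and the claim for $n+1$ on $[j,j+1]$ gives
\[
D'=e^{z_{n+1}}-2z_{n+1}e^{z_{n+2}}\ge e^{z_{n+1}}-2z_{n+1}e^{\sqrt{z_{n+1}}}\ge0 .
\]
The last inequality holds because $z-\sqrt z-\log(2z)$ has derivative $1-\frac1{2\sqrt z}-\frac1z>0$ on $[9,\infty)$ and equals $6-\log18>0$ at $9$. So $D\ge0$ on $[j,j+1]$, which proves the claim.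

As $z_{n+1}\ge9$ on $[n+1,\infty)$, the claim gives $z_n\ge z_{n+1}^2\ge z_{n+1}$ there. For $n\le j$ and $x\in[j,j+1]$ we conclude
\[
z_n(x)\ge z_n(j)\ge z_{n+1}(j)\ge\dots\ge z_j(j)=\zeta_j\ge u(j+1)\ge u(x).\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:fast}
Let $K$ be a bounded Hardy field and $w$ a continuous germ. There is $y\in\mathcal C^{<\infty}$ with $y\ge w$ and $y\ge1$ such that $K\langle y\rangle$ is a bounded Hardy field, $y$ and $1/y$ are differentially transcendental over $K$, and $|(1/y)^{(i)}|<c$ for all $i\ge0$ and $c\in K^{>0}$.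
\end{proposition}

\begin{proof}
Let $\varphi$ bound $K$. With $\varphi,w$ continuous on $[a,\infty)$, $a\ge0$, let $u(x)=9+x+\max_{[a,\max(a,x)]}(|\varphi|+|w|)$. This $u$ is as in Lemma~\ref{lem:z}, and $e^u\ge\max(\varphi,w)$ eventually. Let $z_n$ be given by that lemma, and put $y_n=e^{z_n}$ and $y=y_0$. Then $y\ge w$, $y_n'=y_ny_{n+1}$, and $y_0\ge y_1\ge\dots\ge1$. Moreover:
\begin{enumerate}
\item[(a)] $y_n/|c|\to\infty$ for $c\in K^{\neq}$, since $y_n\ge\varphi\ge N|c|$ for every integer $N$;
\item[(b)] $y_n/y_{n+1}^m\to\infty$ for all $m$, since $z_n-mz_{n+1}\ge z_{n+1}(z_{n+1}-m)\to\infty$.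
\end{enumerate}

\emph{Dominant terms.} For $\mathbf i=(i_0,\dots,i_r)\in\mathbb N^{r+1}$ let $\mathbf y^{\mathbf i}=y_0^{i_0}\cdots y_r^{i_r}$, and order exponents lexicographically. Let $\mathbf i>\mathbf j$ with first difference at position $p$, let $c,c'\in K^{\neq}$, and let $N\ge j_q$ for all $q$. Using $y_q\le y_{p+1}$ for $q>p$, then (b), then (a), we get
\[
\Bigl|\frac{c\,\mathbf y^{\mathbf i}}{c'\,\mathbf y^{\mathbf j}}\Bigr|\ \ge\ \Bigl|\frac c{c'}\Bigr|\,y_p\prod_{q=p+1}^ry_q^{-N}\ \ge\ \Bigl|\frac c{c'}\Bigr|\,y_p\,y_{p+1}^{-N(r-p)}\ \ge\ \Bigl|\frac c{c'}\Bigr|\,y_{p+1}\ \to\ \infty .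
\]
Hence:
\begin{enumerate}
\item[$(*)$] If $P\in K[X_0,\dots,X_r]$ is nonzero with lexicographically leading term $cX_0^{i_0}\cdots X_r^{i_r}$, then $P(y_0,\dots,y_r)\sim c\,\mathbf y^{\mathbf i}$; in particular this germ is eventually nonvanishing with the sign of $c$.
\end{enumerate}

\emph{The field.} The ring $R=K[y_0,y_1,\dots]$ is closed under differentiation, so by $(*)$ and Lemma~\ref{lem:frac}, $\operatorname{Frac}R$ is a Hardy field, and the $y_n$ are algebraically independent over $K$. By induction on $n$, $K(y,\dots,y^{(n)})=K(y_0,\dots,y_n)$: the relation $y_n'=y_ny_{n+1}$ gives $y^{(n)}\in\mathbb Z[y_0,\dots,y_n]$, and conversely $y_n\in K(y,\dots,y^{(n)})$ gives $y_{n+1}=y_n'/y_n\in K(y,\dots,y^{(n+1)})$. So $\operatorname{Frac}R=K\langle y\rangle$, and $K(y,\dots,y^{(n)})$ has transcendence degree $n+1$ over $K$ for all $n$, which means that $y$ is differentially transcendental over $K$. The quotient rule shows that $\varepsilon=1/y$ generates the same fields, $K(\varepsilon,\dots,\varepsilon^{(n)})=K(y,\dots,y^{(n)})$, so $\varepsilon$ is differentially transcendental too.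

\emph{The bound.} Let $p,q\in R$ be nonzero, $p\sim c\,\mathbf y^{\mathbf i}$ and $q\sim c'\mathbf y^{\mathbf j}$, and let $m=i_0+\dots+i_r$. Then $|p/q|\le4|c/c'|\,\mathbf y^{\mathbf i}\le4\varphi y_0^m\le\varphi e^{y_0}$, since $y_0\to\infty$. So $\varphi e^{y_0}$ bounds $K\langle y\rangle$.

\emph{Derivatives of $1/y$.} We have $(1/y)^{(i)}=Q_i/y_0$ with $Q_i\in\mathbb Z[y_1,\dots,y_i]$, by induction from $Q_0=1$ and $(Q/y_0)'=(Q'-Qy_1)/y_0$. For $c\in K^{>0}$, both $cy_0+Q_i$ and $cy_0-Q_i$ have leading term $cy_0$, so both are positive by $(*)$, and $|Q_i/y_0|<c$.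
\end{proof}

\section{Perturbation and analytic approximation}\label{sec:perturb}

We now carry out the guess of the introduction in the case where it is valid. The first lemma says that a transcendental generator of a bounded Hardy field may be moved by anything below a minorant.

\begin{lemma}\label{lem:perturb}
Let $K$ be a Hardy field, let $a$ be differentially transcendental over $K$ with $L=K\langle a\rangle$ a Hardy field, let $\eta$ be a minorant of $L$, and let $\delta\in\mathcal C^{<\infty}$ be $\eta$-small. Then
\[
\tfrac12|P(a)|\le|P(a+\delta)|\le\tfrac32|P(a)|\qquad\text{for all nonzero }P\in K\{Y\}.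
\]
Hence $a+\delta$ is differentially transcendental over $K$, and $K\langle a+\delta\rangle$ is a bounded Hardy field.
\end{lemma}

\begin{proof}
Let $P\in K[Y,\dots,Y^{(r)}]$ be nonzero. Taylor's formula for polynomials gives a finite sum
\[
P(a+\delta)-P(a)=\sum_{\mathbf i\neq0}P_{\mathbf i}\cdot\delta^{i_0}(\delta')^{i_1}\cdots(\delta^{(r)})^{i_r},
\]
where $P_{\mathbf i}\in L$ is a rational multiple of a partial derivative of $P$ evaluated at $a$. Since $1\in L$ we have $\eta\le1$, so each product of derivatives of $\delta$ is at most $\eta$ in absolute value, and the sum is at most $\eta\Sigma$ with $\Sigma=\sum_{\mathbf i\neq0}|P_{\mathbf i}|\in L$. By transcendence $P(a)\neq0$, so $g=P(a)/(2(1+\Sigma))$ lies in $L^{\neq}$ and $\eta\le|g|$. Therefore $\eta\Sigma\le\frac12|P(a)|$, which gives the inequalities. Now $P(a+\delta)$ is eventually nonvanishing for every $P\neq0$, and Lemma~\ref{lem:frac} applies. For $P,Q\neq0$ we have $|P(a+\delta)/Q(a+\delta)|\le3|P(a)/Q(a)|\le3/\eta$.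
\end{proof}

Transcendence cannot be dropped. For $K=\mathbb Q$ and $a=x$, the germ $\eta=e^{-x}$ is a minorant of $\mathbb Q(x)$, and $\delta=e^{-2x}\sin x$ is $\eta$-small because $|\delta^{(i)}|\le3^ie^{-2x}$. But $P=Y'-1$ gives $P(a+\delta)=e^{-2x}(\cos x-2\sin x)$, which oscillates, so $a+\delta$ lies in no Hardy field.

The second lemma supplies analytic germs within the allowed distance. Convolution with a narrow Gaussian approximates a compactly supported $C^n$ function in the $C^n$ norm by an entire function. We correct $f$ in this way on successive windows $J_n$, with more derivatives as $n$ grows. Two points need care: later corrections must not spoil the earlier windows, and the infinite sum must be analytic, for which the terms have to be small on a complex neighborhood of the real line.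

\begin{lemma}\label{lem:approx}
Let $f\in\mathcal C^{<\infty}$ and let $\eta>0$ be a continuous germ. There is $h\in\mathcal C^\omega$ such that $f-h$ is $\eta$-small.
\end{lemma}

\begin{proof}
Choose $a_0<a_1<\cdots$ with $a_{n+1}\ge a_n+1$ such that $\eta$ is continuous and positive on $[a_0,\infty)$ and, for $n\ge1$, $f$ is $C^n$ on a neighborhood of $[a_{n-1},\infty)$. Put $J_n=[a_n,a_{n+1}]$ and $\epsilon_n=\min_{[a_0,a_{n+1}]}\eta$, a nonincreasing sequence, and write $\|g\|_{n,J}=\max_{k\le n}\sup_J|g^{(k)}|$. For $n\ge1$ let $\psi_n$ be a smooth function on $\mathbb R$ with support in $[a_{n-1},a_{n+2}]$ and equal to $1$ on $J_n$. Put $c_n=2^{n-1}\|\psi_n\|_{n-1,\mathbb R}$; by Leibniz's rule, $\|\psi_ng\|_{n-1,J}\le c_n\|g\|_{n-1,J}$. Let $\sigma_n=2^{-n-1}\epsilon_n/(1+c_{n+1})$, and let $G_\tau(z)=(\pi\tau)^{-1/2}e^{-z^2/\tau}$ for $\tau>0$.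

For $n\ge1$ define recursively $S_{n-1}=h_1+\dots+h_{n-1}$, then $g_n=\psi_n\cdot(f-S_{n-1})$, extended by zero to a compactly supported $C^n$ function on $\mathbb R$, and $h_n(z)=\int G_{\tau_n}(z-s)g_n(s)\,ds$. This is an entire function, real on $\mathbb R$. We choose $\tau_n>0$ so small that
\begin{enumerate}
\item[(a)] $\|g_n-h_n\|_{n,\mathbb R}\le\sigma_n$, and
\item[(b)] $|h_n(z)|\le2^{-n}$ whenever $\operatorname{Re}z\le a_{n-1}-1$ and $|\operatorname{Im}z|\le\frac12$.
\end{enumerate}
Condition (a) holds for small $\tau_n$ because $h_n^{(k)}=G_{\tau_n}*g_n^{(k)}$ for $k\le n$, each $g_n^{(k)}$ is bounded and uniformly continuous, and $(G_\tau)_{\tau\to0}$ is an approximate identity. For (b), if $z$ is as stated and $s\ge a_{n-1}$, then $\operatorname{Re}(z-s)^2=(\operatorname{Re}z-s)^2-(\operatorname{Im}z)^2\ge\frac34$, so $|h_n(z)|\le(\pi\tau_n)^{-1/2}e^{-3/(4\tau_n)}\int|g_n|$, which tends to $0$ with $\tau_n$. By (b) and $a_n\to\infty$, the series $h=\sum_nh_n$ converges locally uniformly on the strip $|\operatorname{Im}z|<\frac12$. So $h$ is holomorphic there, real analytic on $\mathbb R$, and the series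 may be differentiated termwise.

Fix $n\ge1$ and write $f-h=(f-S_n)-h_{n+1}-\sum_{m\ge n+2}h_m$ on $J_n$. Since $\psi_n=1$ on $J_n$, we have $f-S_n=g_n-h_n$ there, so $\|f-S_n\|_{n,J_n}\le\sigma_n$. Next,
\[
\|h_{n+1}\|_{n,J_n}\le\|\psi_{n+1}(f-S_n)\|_{n,J_n}+\sigma_{n+1}\le c_{n+1}\sigma_n+\sigma_{n+1}.
\]
For $m\ge n+2$ the function $g_m$ vanishes on $(-\infty,a_{n+1}]$ with its derivatives of order $\le m$, so $\|h_m\|_{n,J_n}\le\sigma_m$. In total,
\[
\|f-h\|_{n,J_n}\le(1+c_{n+1})\sigma_n+\sum_{m>n}\sigma_m\le2^{-n-1}\epsilon_n+2^{-n-1}\epsilon_n\le\epsilon_n .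
\]
As $\epsilon_n\le\eta$ on $J_n$, we get $|(f-h)^{(k)}|\le\eta$ on $[a_n,\infty)$ for $n\ge\max(k,1)$.
\end{proof}

\begin{remark}\label{rem:bounded}
Let $K$ be a bounded $\mathcal C^r$-Hardy field, $r\in\{\infty,\omega\}$. Take $y$ from Proposition~\ref{prop:fast}, a minorant $\eta$ of $K\langle y\rangle$, and $h\in\mathcal C^\omega$ with $y-h$ $\eta$-small. By Lemma~\ref{lem:perturb}, $K\langle h\rangle$ is a $\mathcal C^r$-Hardy field, and $h\notin K$ by transcendence. So maximal $\mathcal C^r$-Hardy fields are unbounded, as are maximal Hardy fields by Proposition~\ref{prop:fast}. The perturbation argument is therefore never available over the fields in our question.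
\end{remark}

The same tools give the irregular germs that we want to adjoin: we make a transcendental germ analytic and then spoil it by bumps.

\begin{lemma}\label{lem:nonsmooth}
There is $f\in\mathcal C^{<\infty}\setminus\mathcal C^\infty$ lying in a countable Hardy field, and there is $f^*\in\mathcal C^\infty\setminus\mathcal C^\omega$ lying in a countable Hardy field.
\end{lemma}

\begin{proof}
Take $y$ from Proposition~\ref{prop:fast} for $K=\mathbb Q$ and $w=1$, and let $\eta$ be a minorant of $\mathbb Q\langle y\rangle$. By Lemma~\ref{lem:approx} there is $h\in\mathcal C^\omega$ with $h-y$ $\eta/2$-small. If $\rho\in\mathcal C^{<\infty}$ is $\eta/2$-small, then Lemma~\ref{lem:perturb} with $\delta=h-y+\rho$ shows that $\mathbb Q\langle h+\rho\rangle$ is a Hardy field, and it is countable. We take $\rho=\sum c_n\theta_n$ from Lemma~\ref{lem:bumps} for $\eta/2$, with two choices of bumps.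

For $f=h+\rho$, let $\theta_n(x)=((x-2n)(2n+1-x))^{n+1}$ on $[2n,2n+1]$ and $\theta_n=0$ elsewhere. This function vanishes to order $n+1$ at both endpoints, so it is $C^n$. It is not $C^{n+1}$ at $2n$, where the derivative of order $n+1$ is $0$ from the left and $(n+1)!$ from the right. So $\rho$ is smooth on no half-line, and $f\notin\mathcal C^\infty$ as $h$ is analytic.

For $f^*=h+\rho$, let the $\theta_n$ be nonzero and smooth. Then $\rho\in\mathcal C^\infty$. On every half-line $\rho$ vanishes on an interval without vanishing identically, so $\rho\notin\mathcal C^\omega$ and $f^*\notin\mathcal C^\omega$.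
\end{proof}

\section{The approximating family}\label{sec:main}

We now build the family described at the end of Section~\ref{sec:model}. It is generated along a chain of bounded Hardy fields $K_\beta$ that all contain the germ $f$ to be approximated. In this way the error $\varepsilon_\beta=f-h_\beta$ belongs to $K_{\beta+1}$ and sets the accuracy for all later stages. Approximating $f$ itself by an analytic germ is of no use, since $f\in K_\beta$ is not transcendental over $K_\beta$ and the error could oscillate. Instead we prescribe the error: we take $\varepsilon=1/y$ from Proposition~\ref{prop:fast} and approximate $f-\varepsilon$, so that the true error is a perturbation of $\varepsilon$ to which Lemma~\ref{lem:perturb} applies. The length $\mathfrak b$ is short enough for every stage to be bounded and long enough for the errors to pass below every $1/u_\alpha$.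

\begin{proposition}\label{prop:family}
Let $F$ be a bounded Hardy field and $\emptyset\neq S\subseteq F$ with $|S|\le\mathfrak b$. There is a family $A=(h_\beta)_{\beta<\mathfrak b}$ in $\mathcal C^\omega$ such that
\begin{enumerate}
\item[(i)] $F\cup A$ is contained in a Hardy field;
\item[(ii)] every Hardy field $M\supseteq A$ is unbounded and satisfies $S\subseteq\operatorname{cl}(M)$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $(u_\alpha)_{\alpha<\mathfrak b}$ be as in Lemma~\ref{lem:b}(b). Since $1\le|S|\le\mathfrak b$, there is a bijection $\beta\mapsto(f_\beta,\alpha_\beta)$ from $\mathfrak b$ onto $S\times\mathfrak b$; at stage $\beta$ we approximate $f_\beta$ with an error below $1/u_{\alpha_\beta}$. We construct an increasing chain of bounded Hardy fields $K_\beta$ $(\beta<\mathfrak b)$ and germs $h_\beta\in\mathcal C^\omega$ with $K_0=F$ and $K_{\beta+1}=K_\beta\langle h_\beta\rangle$, such that $\varepsilon_\beta:=f_\beta-h_\beta\in K_{\beta+1}$ satisfies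
\begin{enumerate}
\item[(1)] $0<\varepsilon_\beta\le1/u_{\alpha_\beta}$;
\item[(2)] $\varepsilon_\beta$ is $c$-small for every $c\in K_\beta^{>0}$.
\end{enumerate}
For a limit ordinal $\lambda<\mathfrak b$ let $K_\lambda=\bigcup_{\gamma<\lambda}K_\gamma$; it is bounded by Lemma~\ref{lem:b}(a).

\emph{Successor step.} Take $y$ from Proposition~\ref{prop:fast} for $K=K_\beta$ and $w=2u_{\alpha_\beta}$. Put $\varepsilon=1/y$, and let $\eta$ be a minorant of the bounded Hardy field $L=K_\beta\langle y\rangle=K_\beta\langle\varepsilon\rangle$. Lemma~\ref{lem:approx} gives $h_\beta\in\mathcal C^\omega$ such that $\delta:=(f_\beta-\varepsilon)-h_\beta$ is $\eta$-small. Then $\varepsilon_\beta=\varepsilon+\delta$, and $K_\beta\langle\varepsilon_\beta\rangle$ is a bounded Hardy field by Lemma~\ref{lem:perturb}. It equals $K_\beta\langle h_\beta\rangle$ because $f_\beta\in F\subseteq K_\beta$. As $\varepsilon/2\in L^{\neq}$ we have $|\delta|\le\eta\le\varepsilon/2$, so $0<\varepsilon_\beta\le2/y\le1/u_{\alpha_\beta}$, which is (1). For $c\in K_\beta^{>0}$, the germ $\varepsilon$ is $c/2$-small by Proposition~\ref{prop:fast},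 and $\delta$ is $c/2$-small since $\eta\le c/2$; this gives (2).

(i) The union $\bigcup_{\beta<\mathfrak b}K_\beta$ is a Hardy field containing $F\cup A$.

(ii) Let $M\supseteq A$ be a Hardy field and $f\in S$. No relation between $M$ and the fields $K_\beta$ is assumed beyond $A\subseteq M$. Put $B=\{\beta<\mathfrak b:f_\beta=f\}$. Then $\beta\mapsto\alpha_\beta$ is a bijection $B\to\mathfrak b$. Since $|B|=\mathfrak b$, while an ordinal below $\mathfrak b$ has fewer than $\mathfrak b$ predecessors, every $\beta\in B$ has some $\beta'>\beta$ in $B$. For such a pair put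
\[
d=h_{\beta'}-h_\beta=\varepsilon_\beta-\varepsilon_{\beta'}\in M .
\]
We have $\varepsilon_\beta\in K_{\beta+1}^{>0}\subseteq K_{\beta'}^{>0}$. So (1) and (2) for $\beta'$ give $0<\varepsilon_{\beta'}\le\frac12\varepsilon_\beta$, whence
\begin{equation}\label{eq:proxy}
\tfrac12\varepsilon_\beta\le d\le\varepsilon_\beta,
\end{equation}
and they give that $\varepsilon_{\beta'}$ is $\varepsilon_\beta$-small. These are the analogues of \eqref{eq:model1} and \eqref{eq:model2}.

\emph{$M$ is unbounded.} By \eqref{eq:proxy} and (1), $1/d\in M$ satisfies $1/d\ge1/\varepsilon_\beta\ge u_{\alpha_\beta}$. As $\beta$ ranges over $B$, the index $\alpha_\beta$ ranges over all of $\mathfrak b$, so a bound for $M$ would bound $(u_\alpha)_{\alpha<\mathfrak b}$.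

\emph{$f\in\operatorname{cl}(M)$.} Let $\varphi\in M^{>0}$. The continuous germ $2/\varphi$ does not bound $(u_\alpha)$, so there are $\alpha$ and $t_n\to\infty$ with $u_\alpha(t_n)>2/\varphi(t_n)$. Take $\beta\in B$ with $\alpha_\beta=\alpha$, then $\beta'>\beta$ in $B$ and $d$ as above. For large $n$,
\[
d(t_n)\le\varepsilon_\beta(t_n)\le1/u_\alpha(t_n)<\varphi(t_n)/2 .
\]
By (H1) in $M$, $d<\varphi/2$ eventually, so $\varepsilon_\beta\le2d\le\varphi$ by \eqref{eq:proxy}. Thus $f-h_{\beta'}=\varepsilon_{\beta'}$ is $\varphi$-small, and $h_{\beta'}\in M$.
\end{proof}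

\begin{proof}[Proof of Theorem~\ref{thm:B}]
A Hardy field of cardinality $<\mathfrak b$ is bounded by Lemma~\ref{lem:b}(a). If $S=\emptyset$, replace $S$ by $\{0\}$. Take $A$ from Proposition~\ref{prop:family}, and let $N$ be a Hardy field containing $F\cup A$. Let $M\supseteq A$ be a Hardy field. Then $M$ is unbounded and $S\subseteq\operatorname{cl}(M)$, and $\operatorname{cl}(M)$ lies in the Hardy field $\operatorname{Frac}\operatorname{cl}(M)$ by Proposition~\ref{prop:closure}. If $M$ is a maximal Hardy field, then $M=\operatorname{cl}(M)\supseteq S$.

Let $r\in\{\infty,\omega\}$. By (H2), $N\cap\mathcal C^r$ is a $\mathcal C^r$-Hardy field, and it contains $(F\cap\mathcal C^r)\cup A$. Extend it to a maximal $\mathcal C^r$-Hardy field $M$. Then $M\supseteq A$, so $M\cup S\subseteq\operatorname{Frac}\operatorname{cl}(M)$.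

For the last claim take $f^*$ from Lemma~\ref{lem:nonsmooth}, the countable Hardy field $F=\mathbb Q\langle f^*\rangle$, $S=\{f^*\}$ and $r=\omega$. We obtain a maximal $\mathcal C^\omega$-Hardy field $M$ such that $M\cup\{f^*\}$ lies in a Hardy field. Then $M\langle f^*\rangle$ is a $\mathcal C^\infty$-Hardy field, and it contains $M$ properly because $f^*\notin\mathcal C^\omega$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $f$ from Lemma~\ref{lem:nonsmooth}. The Hardy field $F=\mathbb Q\langle f\rangle$ is countable, so $|F|<\mathfrak b$. Let $A$ be given by Theorem~\ref{thm:B} for $F$ and $S=\{f\}$, and let $N\supseteq F\cup A$ be a Hardy field. By (H2), $A$ is contained in the $\mathcal C^\omega$-Hardy field $N\cap\mathcal C^\omega$, which extends to a maximal $\mathcal C^\infty$-Hardy field. For every Hardy field $M\supseteq A$, the set $M\cup\{f\}\subseteq\operatorname{cl}(M)$ is contained in a Hardy field. If $M\subseteq\mathcal C^\infty$, then $f\notin M$, so this Hardy field contains $M$ properly, and $M$ is not a maximal Hardy field.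
\end{proof}

\begin{remark}
For $|F|<\mathfrak b$ one may take $S=F$ in Theorem~\ref{thm:B}: every Hardy field $F$ with $|F|<\mathfrak b$ lies in a common Hardy field with some maximal $\mathcal C^\infty$-Hardy field containing $F\cap\mathcal C^\infty$.
\end{remark}

\section{Smooth Hardy fields that are maximal}\label{sec:C}

Part (i) of Theorem~\ref{thm:C} is a bootstrap argument. The Hardy field enters at one point: it provides a single half-line on which the differential equation can be solved for the highest derivative, so that the gain of regularity takes place on a fixed half-line.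

\begin{proof}[Proof of Theorem~\ref{thm:C}(i)]
Let $f$ lie in a Hardy field $N\supseteq K$ and be differentially algebraic over $K$; we show $f\in\mathcal C^\infty$. A nonzero $P\in K\{Y\}$ with $P(f)=0$ is not in $K$, so it has an \emph{order}, the largest $r$ such that $Y^{(r)}$ occurs in $P$. Choose such a $P$ of minimal order $r$, and then of minimal degree in $Y^{(r)}$. Its separant $Q=\partial P/\partial Y^{(r)}$ is nonzero, as the characteristic is zero, and either does not involve $Y^{(r)}$ or has smaller degree in it. By minimality $Q(f)\neq0$, and $Q(f)\in N$, so $Q(f)$ is eventually nonvanishing. Fix $a$ such that on $(a,\infty)$ the finitely many coefficients of $P$ are smooth, $f$ is $C^{r+1}$, $P(f)=0$, and $Q(f)$ has no zero.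

View $P$ as a smooth function $\Phi(t,y_0,\dots,y_r)$ on $(a,\infty)\times\mathbb R^{r+1}$. Let $t_0>a$. At the point $(t_0,f(t_0),\dots,f^{(r)}(t_0))$ we have $\Phi=0$ and $\partial\Phi/\partial y_r\neq0$. By the implicit function theorem, near this point the zero set of $\Phi$ is the graph $y_r=G(t,y_0,\dots,y_{r-1})$ of a smooth function $G$. By continuity, $f^{(r)}(t)=G(t,f(t),\dots,f^{(r-1)}(t))$ for $t$ near $t_0$. If $f$ is $C^m$ on $(a,\infty)$ with $m\ge r$, the right side is $C^{m-r+1}$, so $f$ is $C^{m+1}$ near each $t_0>a$. By induction $f$ is smooth on $(a,\infty)$.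
\end{proof}

For part (ii) we use perturbation to exclude germs rather than to capture them. If $f\notin\mathcal C^\infty$ can be adjoined to the current field, we adjoin instead a smooth germ $h^*$ close to $f$ such that $h^*-f$ oscillates; after that $f$ can never be adjoined. There are up to $2^{\aleph_0}$ germs to treat, and each step needs a minorant. The hypothesis $\mathfrak b=2^{\aleph_0}$ is used exactly to have a minorant at every stage.

\begin{proof}[Proof of Theorem~\ref{thm:C}(ii)]
Let $\mathfrak c=2^{\aleph_0}=\mathfrak b$, and let $H$ be a $\mathcal C^\infty$-Hardy field with $|H|<\mathfrak c$. The set $\mathcal C^{<\infty}\setminus\mathcal C^\infty$ is nonempty by Lemma~\ref{lem:nonsmooth} and has at most $\mathfrak c$ elements, since a continuous function is determined by its values at rational points. Enumerate it as $\{f_\alpha:\alpha<\mathfrak c\}$, repetitions allowed. We build an increasing chain of $\mathcal C^\infty$-Hardy fields $M_\alpha$ $(\alpha<\mathfrak c)$ with $M_0=H$, unions at limits, and $M_{\alpha+1}$ equal to $M_\alpha$ or generated over it by one germ. By induction $|M_\alpha|\le\max(|H|,|\alpha|,\aleph_0)<\mathfrak c$.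

If no Hardy field contains $M_\alpha\cup\{f_\alpha\}$, let $M_{\alpha+1}=M_\alpha$. Otherwise $L=M_\alpha\langle f_\alpha\rangle$ is a Hardy field with $|L|<\mathfrak b$, so it has a minorant $\eta$ by Lemma~\ref{lem:b}(a), and $f_\alpha$ is differentially transcendental over $M_\alpha$ by part (i). Let $\theta$ be a smooth function vanishing outside $[0,1]$ with $\theta(\frac12)=1$, put $\theta_n(x)=\theta(x-2n)$ and $x_n=2n+\frac12$, and take $c_n$ from Lemma~\ref{lem:bumps} for $\eta/2$. Then $o=\sum_n(-1)^nc_n\theta_n\in\mathcal C^\infty$ is $\eta/2$-small and $o(x_n)=(-1)^nc_n$. Let $\kappa$ be the minimum of $\eta/2$ and the piecewise linear function with value $c_n/2$ at $x_n$; it is a positive continuous germ. By Lemma~\ref{lem:approx} there is $h\in\mathcal C^\omega$ with $h-f_\alpha$ $\kappa$-small. Put $h^*=h+o\in\mathcal C^\infty$ and $\delta=h^*-f_\alpha=(h-f_\alpha)+o$. Then $\delta$ is $\eta$-small, so by Lemma~\ref{lem:perturb}, $M_{\alpha+1}:=M_\alpha\langle h^*\rangle$ is a Hardy field, and it lies in $\mathcal C^\infty$. Since $|(h-f_\alpha)(x_n)|\le c_n/2$, the value $\delta(x_n)$ has the sign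 $(-1)^n$ for large $n$. Hence no Hardy field contains both $h^*$ and $f_\alpha$.

Let $M$ be a maximal $\mathcal C^\infty$-Hardy field containing $\bigcup_{\alpha<\mathfrak c}M_\alpha$, and suppose that $N\supsetneq M$ is a Hardy field. By the maximality of $M$, $N\not\subseteq\mathcal C^\infty$, so $f_\alpha\in N$ for some $\alpha$. Then $N\supseteq M_\alpha\cup\{f_\alpha\}$, so the second case occurred at stage $\alpha$, and $N$ contains both $f_\alpha$ and the germ $h^*\in M_{\alpha+1}$ chosen there. This is a contradiction, so $M$ is a maximal Hardy field. Taking $H=\mathbb Q$ and using Theorem~\ref{thm:A}, we see that both kinds of maximal $\mathcal C^\infty$-Hardy fields exist.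
\end{proof}

\begin{thebibliography}{1}

\bibitem{ADH}
Matthias Aschenbrenner, Lou van den Dries, Joris van der Hoeven,
\emph{Filling gaps in Hardy fields},
arXiv:2308.02446 (2023).

\end{thebibliography}
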